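# Mapping spaces from projective spaces into $BG$, and why they are not loop spaces

## 1. A guess, and its test on tori

Let $G$ be a compact connected Lie group and $B_nG$ its $n$-th projective space, with canonical inclusion $\iota_n\colon B_nG\to BG$. Consider the path-component $\operatorname{Map}(B_nG,BG;\iota_n)$ of $\iota_n$ in the space of unpointed maps $B_nG\to BG$. Is this space itself a loop space?

A natural first guess is that commutativity of $G$ decides the matter: loop spaces come out when $G$ is commutative, and never when $G$ is not. The non-commutative half is a conjecture in Mitsunobu Tsutaya, "Mapping spaces from projective spaces", arXiv:1408.2010 (2014): for a non-commutative compact connected Lie group $G$, the space $\operatorname{Map}(B_nG,BG;\iota_n)$ is never delooped for $1\le n<\infty$. We shall prove that the guess is right and the conjecture is true. First we fix the words.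

**Conventions.** Spaces are compactly generated, and products and mapping spaces are formed accordingly. We take $BG$ to be a CW complex; changing it within its homotopy type changes the mapping spaces only by homotopy equivalences. Since $G$ is connected, $BG$ is simply connected. For $f\colon K\to BG$, $\operatorname{Map}(K,BG;f)$ is the path-component of $f$ in the space of unpointed maps.

**Definition (projective spaces).** $B_0G\simeq *$, and $B_nG$ is the cofibre of a certain map $G^{*n}\to B_{n-1}G$ from the $n$-fold join; in the limit $B_\infty G=BG$. Thus $B_1G\simeq\Sigma G$. For $G=U(1)$ we have $G^{*n}=S^{2n-1}$ and $B_nG=\mathbb{CP}^n$, with $\iota_n$ the inclusion in $\mathbb{CP}^\infty$. For $G=SU(2)=S^3$ we have $G^{*n}=S^{4n-1}$ and $B_nG=\mathbb{HP}^n\subset\mathbb{HP}^\infty$.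

**Definition (delooped, H-space).** A space $Y$ is *delooped* if it is weakly equivalent to $\Omega X$ for some space $X$. It is an *H-space* if it is weakly equivalent to a CW complex $W$ that carries a map $\mu\colon W\times W\to W$ and a point $e$ such that $\mu(e,\cdot)$ and $\mu(\cdot,e)$ are homotopic to $\mathrm{id}_W$.

A delooped space is an H-space. Indeed, let $w\colon W\to\Omega X$ be a CW approximation. Since $w_*\colon[A,W]\to[A,\Omega X]$ is bijective for every CW complex $A$, concatenation of loops lifts to some $\mu\colon W\times W\to W$. Pick a vertex $e$ with $w(e)$ in the component of the constant loop. Then $w\circ\mu(e,\cdot)\simeq w\simeq w\circ\mu(\cdot,e)$, so $\mu(e,\cdot)\simeq\mathrm{id}\simeq\mu(\cdot,e)$. To prove the conjecture it is therefore enough to show that there is not even an H-space structure.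

**The torus test.** Let $G=U(1)$ and $BG=\mathbb{CP}^\infty=K(\mathbb Z,2)$, modeled by a topological abelian group. Subtracting $\iota_n$ pointwise identifies $\operatorname{Map}(\mathbb{CP}^n,\mathbb{CP}^\infty;\iota_n)$ with the component of the constant map $0$. Its homotopy groups are
$$\pi_j(\operatorname{Map}(\mathbb{CP}^n,K(\mathbb Z,2)),0)\cong H^{2-j}(\mathbb{CP}^n;\mathbb Z),\qquad j\ge1,$$
which is $\mathbb Z$ for $j=2$ and $0$ otherwise. So the component is a $K(\mathbb Z,2)\simeq\Omega K(\mathbb Z,3)$, and it is delooped, as guessed.

## 2. The space $\mathbb{HP}^\infty$, and the Chern character on products of spheres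

The smallest non-commutative test is $G=SU(2)$. Start below the range of the conjecture, with $n=0$: then $B_0G$ is a point and the mapping space is $\mathbb{HP}^\infty$ itself. Is it an H-space?

Cohomology alone does not decide this. We have $H^*(\mathbb{HP}^\infty;\mathbb Z)=\mathbb Z[u]$ with $|u|=4$, and $u\mapsto u\otimes1+1\otimes u$ makes it a Hopf algebra. Rationally there is nothing to see at all: the rationalization is $K(\mathbb Q,4)$, an H-space. We need something arithmetic, and $K$-theory supplies it.

**Recollection (Chern character).** For a complex vector bundle of rank $N$ with Chern classes $c_1,\dots,c_N$,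
$$\mathrm{ch}_d=\frac1{d!}\,\nu_d(c_1,\dots,c_N)\qquad(d\ge1),$$
where $\nu_d$ is the Newton polynomial, determined by $\nu_d(e_1(r),\dots,e_N(r))=\sum_ir_i^d$. Giving $c_i$ weight $i$, $\nu_d$ is homogeneous of weight $d$. For example, if $c_2$ is the only nonzero Chern class, think of roots $\pm r$ with $r^2=-c_2$; then
$$\mathrm{ch}_{2j}=\frac{2(-c_2)^j}{(2j)!},\qquad\text{in particular}\quad \mathrm{ch}_4=\frac{c_2^2}{12}.\tag{1}$$

**Lemma 1.** For $X=(S^{2m})^{j}$ with $m\ge 1$, the Chern character maps $K^0(X)$ into $H^*(X;\mathbb Z)\subset H^*(X;\mathbb Q)$.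

*Proof.* By Bott periodicity, $K^0(S^{2m})$ is free on $1$ and an element whose Chern character is a generator of $H^{2m}(S^{2m};\mathbb Z)$, while $K^1(S^{2m})=0$. By the Künneth theorem, $K^0((S^{2m})^j)$ is generated by external products of such elements. Since $\mathrm{ch}$ is multiplicative, it is integral on them. $\square$

**$\mathbb{HP}^\infty$ is not an H-space.** Let $u=c_2$ of the universal $SU(2)$-bundle, a generator of $H^4(\mathbb{HP}^\infty;\mathbb Z)$. If $\mathbb{HP}^\infty$ were an H-space, multiplying the inclusion $S^4=\mathbb{HP}^1\to\mathbb{HP}^\infty$ with itself would give $\Phi\colon S^4\times S^4\to\mathbb{HP}^\infty$ that is homotopic to this inclusion on both axes. With suitable generators $y_1,y_2$ we get $\Phi^*u=y_1+y_2$, hence $\Phi^*u^2=2y_1y_2$. By (1) the pulled-back bundle has $\mathrm{ch}_4=\frac{2}{12}y_1y_2=\frac16y_1y_2$. This contradicts Lemma 1.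

## 3. The test at $\mathbb{HP}^1$: twofold products go blind

Now take $G=SU(2)$ and $n=1$, so $Y=\operatorname{Map}(S^4,\mathbb{HP}^\infty;\iota_1)$. The sensible plan is to repeat the computation. Evaluation at the base point, $\mathrm{ev}\colon Y\to\mathbb{HP}^\infty$, turns maps into $Y$ into maps into $\mathbb{HP}^\infty$. So take a class in $\pi_4(Y)$, multiply it with itself, evaluate, and look at $\mathrm{ch}_4$.

Which classes are available? Suppose $\beta\in\pi_4(Y)$ has $\mathrm{ev}_*\beta=M\in\pi_4(\mathbb{HP}^\infty)=\mathbb Z$. The adjoint of $\beta$ is a map $S^4\times S^4\to\mathbb{HP}^\infty$ that has degree $M$ on the first axis and is $\iota_1$ on the second. It pulls $u$ back to $My_1+y_2$ and $u^2$ to $2My_1y_2$, so by (1) it has $\mathrm{ch}_4=\frac M6y_1y_2$. By Lemma 1,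
$$6\mid M.\tag{2}$$

Now suppose $Y$ were an H-space, and multiply $\beta$ with itself. The resulting map $S^4\times S^4\to Y\to\mathbb{HP}^\infty$ pulls $u$ back to $M(y_1+y_2)$, and $\mathrm{ch}_4=\frac{M^2}6y_1y_2$. By (2) this is integral. The plan stops exactly here: the generator of $\pi_4(\mathbb{HP}^\infty)$ does not lift to $Y$, and for the multiples that could lift the twofold test says nothing.

Passing from $K$-theory to homotopy groups does not help. A map $S^4\times S^4\to\mathbb{HP}^\infty$ of degree $M$ on both axes exists as soon as the Whitehead product $[M\iota,M\iota]=M^2[\iota,\iota]$ vanishes in $\pi_7(\mathbb{HP}^\infty)\cong\pi_6(S^3)\cong\mathbb Z/12$. If $6\mid M$, then $36\mid M^2$ and it does vanish. For a general pair $(K,f)$ in place of $(B_nG,\iota_n)$ we shall only know that *some* multiple $M\alpha$ of a class $\alpha\in\pi_4(BG)$ lifts to the mapping space, with no control on $M$.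

**What $j$ factors see.** An H-space lets us multiply $j$ copies of $\beta$, for every $j$. The resulting map $(S^4)^j\to\mathbb{HP}^\infty$ pulls $u$ back to $M(y_1+\dots+y_j)$. Since $y_i^2=0$, it pulls $u^j$ back to $M^j\,j!\,y_1\cdots y_j$, so by (1)
$$\mathrm{ch}_{2j}=\frac{2(-M)^j\,j!}{(2j)!}\;y_1\cdots y_j .\tag{3}$$
For $j=2$ the coefficient is $M^2/6$, as before; for $j=3$ its absolute value is $M^3/60$. As $j\to\infty$ with $M\neq0$ fixed, it tends to $0$ without ever being $0$, because $(2j)!/j!\ge j^j$ outgrows $2|M|^j$. So for large $j$ it is not an integer, whatever $M\ne0$ is. *Use all $j$ at once: the factorials beat any fixed multiple $M$.*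

Two things remain for general $G$ and general sources. The simple formula (3) must be replaced by one with several roots, and we must prove that some nonzero multiple really lifts. Here is the full statement.

**Theorem A.** Let $G$ be a non-commutative compact connected Lie group, $K$ a space homotopy equivalent to a connected finite CW complex, and $f\colon K\to BG$ any map. Then $\operatorname{Map}(K,BG;f)$ is not an H-space. In particular it is not delooped.

**Corollary (the conjecture).** For $G$ a non-commutative compact connected Lie group and $1\le n<\infty$, $\operatorname{Map}(B_nG,BG;\iota_n)$ is not an H-space, hence is not delooped.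

*Proof of the Corollary from Theorem A.* $G$ is a compact manifold, hence homotopy equivalent to a finite CW complex, and so is the join $G^{*n}$. Since $B_0G\simeq*$ and $B_nG$ is the cofibre of a map $G^{*n}\to B_{n-1}G$, induction on $n$ shows that $B_nG$ has the homotopy type of a connected finite CW complex. Apply Theorem A with $f=\iota_n$. $\square$

## 4. The James construction as a test space

The maps from $(S^4)^j$, for different $j$, fit together into one map out of the James construction.

**Definition (James construction).** Let $S$ be a sphere with base point $*$. $J_k(S)$ is the quotient of $S^{\times k}$ by the relation that a coordinate equal to $*$ may be moved to any other position (so that it may as well be deleted). Then $J_{k-1}(S)\subset J_k(S)$, as the tuples with an entry $*$. Put $J(S)=\bigcup_kJ_k(S)$ with the colimit topology, and let $q_k\colon S^{\times k}\to J_k(S)\subset J(S)$ be the quotient maps. For example, $J_1(S)=S$, and $J_2(S)$ is $S\times S$ with $(s,*)$ and $(*,s)$ identified. By a theorem of James, $J(S)\simeq\Omega\Sigma S$; we shall not need this.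

**Cohomology of $J(S^{2m})$.** Give $S=S^{2m}$ the cell structure with two cells. Then $J_k(S)$ arises from $J_{k-1}(S)$ by attaching the top cell of $S^{\times k}$, so $J(S)$ is a CW complex with exactly one cell in each dimension $2mk$, $k\ge0$. Hence $H^{2mk}(J(S);\mathbb Q)$ is one-dimensional and the other groups vanish. Let $x\in H^{2m}(J(S);\mathbb Q)$ restrict to a generator of $H^{2m}(S;\mathbb Z)$, and let $y_1,\dots,y_k\in H^{2m}(S^{\times k};\mathbb Z)$ be the corresponding generators from the factors, so $y_i^2=0$. On each axis $q_k$ is the inclusion $S\subset J(S)$, and $H^{2m}(S^{\times k})$ is detected on the axes. Therefore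
$$q_k^*x=y_1+\dots+y_k,\qquad q_k^*(x^j)=j!\,e_j(y_1,\dots,y_k),\tag{4}$$
with $e_j$ the elementary symmetric polynomial. In particular $q_k^*(x^k)=k!\,y_1\cdots y_k\ne0$, so $x^k$ spans $H^{2mk}(J(S);\mathbb Q)$, and $H^*(J(S^{2m});\mathbb Q)=\mathbb Q[x]$.

From now on $\rho\colon G\to U(N)$ is a faithful unitary representation of the compact connected Lie group $G$, and $c_i(\rho)\in H^{2i}(BG;\mathbb Q)$ are its Chern classes.

**Proposition 2.** Let $m\ge2$ and let $h\colon J(S^{2m})\to BG$ be any map. Then $h^*c_i(\rho)=0$ in $H^{2i}(J(S^{2m});\mathbb Q)$ for all $i\ge1$.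

*Proof.*

**Step 1: compute $\mathrm{ch}$ on $(S^{2m})^j$.** This step generalizes (3). Write $h^*c_i(\rho)=\gamma_ix^{i/m}$ with $\gamma_i\in\mathbb Q$, where $\gamma_i=0$ if $m\nmid i$. Let $r_1,\dots,r_N\in\mathbb C$ be the numbers, with repetition, such that $e_i(r_1,\dots,r_N)=\gamma_i$ for $1\le i\le N$, i.e. the roots of $X^N-\gamma_1X^{N-1}+\gamma_2X^{N-2}-\cdots$. A monomial in the $c_i$ of weight $mj$ goes under $h^*$ to the same monomial in the $\gamma_i$ times $x^j$ (both sides vanish if some $c_i$ with $m\nmid i$ occurs). Since $\nu_{mj}$ is homogeneous of weight $mj$, we get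
$$h^*\mathrm{ch}_{mj}(\rho)=\frac{\nu_{mj}(\gamma_1,\dots,\gamma_N)}{(mj)!}x^j=\frac{p_j}{(mj)!}x^j,\qquad p_j:=\sum_{i=1}^Nr_i^{mj}\in\mathbb Q .$$
Pull back along $q_j$ and use (4): the vector bundle on $(S^{2m})^j$ classified by $B\rho\circ h\circ q_j$ has
$$\mathrm{ch}_{mj}=s_j\,y_1\cdots y_j,\qquad s_j=\frac{j!}{(mj)!}\,p_j .\tag{5}$$

**Step 2: integrality against growth.** We show that $p_j=0$ for all large $j$. By Lemma 1, $s_j\in\mathbb Z$ for all $j\ge1$. Let $R=\max_i|r_i|$. Since $(mj)!/j!=\prod_{l=j+1}^{mj}l\ge j^{(m-1)j}$,
$$|s_j|\le N\Big(\frac{R^m}{j^{\,m-1}}\Big)^j\longrightarrow0\qquad(j\to\infty),$$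
because $m\ge2$. A sequence of integers tending to $0$ is eventually $0$, so there is $j_0$ with $p_j=0$ for all $j\ge j_0$.

**Step 3: from power sums to roots.** One vanishing $p_j$ would not suffice: for $m=2$ and $(r_i)=(1,-1,\sqrt{-1},-\sqrt{-1})$ one has $p_j=2+2(-1)^j$, which is $0$ for odd $j$. But all large $j$ suffice. Suppose some $r_i\ne0$. Let $z_1,\dots,z_l$ be the distinct nonzero values among the $r_i^m$, with multiplicities $n_1,\dots,n_l\ge1$. Then $\sum_an_az_a^j=p_j=0$ for $j=j_0,\dots,j_0+l-1$. This is a linear system for the numbers $n_az_a^{j_0}$ whose matrix $(z_a^{k})_{0\le k<l}$ is an invertible Vandermonde matrix. So $n_az_a^{j_0}=0$ for all $a$, which is absurd. Hence all $r_i=0$ and all $\gamma_i=e_i(r)=0$. For $i>N$, $c_i(\rho)=0$ anyway. $\square$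

The hypothesis $m\ge2$ is needed. For $m=1$ and $G=U(1)$, with $\rho$ the identity, $H^2(J(S^2);\mathbb Z)=\mathbb Z$ and an integral generator is represented by a map $h\colon J(S^2)\to\mathbb{CP}^\infty$ with $h^*c_1=x$. Here $N=1$, $r_1=1$, and $s_j=\frac{j!}{j!}=1$: no decay.

**Lemma 3.** If $Y$ is a path-connected H-space and $\beta\colon S\to Y$ is a map from a sphere of dimension $\ge1$, then there is a map $b\colon J(S)\to Y$ whose restriction to $S$ is freely homotopic to $\beta$.

*Proof.* For a CW complex $A$, the set $[A,-]$ of free homotopy classes is invariant under weak equivalence. Since $S$ and $J(S)$ are CW complexes, we may replace $Y$ by a path-connected CW complex $W$ with $\mu$ and $e$ as in the definition of an H-space.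

**Step 1: make the unit strict.** This is needed because points of $J(S)$ are defined by deleting base points. Moving $e$ along a path changes $\mu(e,\cdot)$ and $\mu(\cdot,e)$ by homotopies, so we may assume that $e$ is a vertex. By the homotopy extension property for $(W\times W,W\times e)$, we may change $\mu$ by a homotopy so that $\mu(w,e)=w$ for all $w$. The map $\varphi=\mu(e,\cdot)$ is still homotopic to $\mathrm{id}_W$, and $\varphi(e)=e$. Let $H$ be a homotopy from $\varphi$ to $\mathrm{id}_W$; it moves $e$ along a loop $\delta(t)=H(e,t)$. The homotopy $(w,t)\mapsto\mu(\delta(1-t),w)$ goes from $\varphi$ to $\varphi$ and moves $e$ along the reversed loop, because $\mu(\delta(1-t),e)=\delta(1-t)$. Perform it first and then $H$. This gives a homotopy from $\varphi$ to $\mathrm{id}_W$ that moves $e$ along a null-homotopic loop. By homotopy extension for the pair $(W\times I,\;W\times\partial I\cup e\times I)$ we can replace it by a homotopy from $\varphi$ to $\mathrm{id}_W$ that fixes $e$. Together with the constant homotopy on $W\times e$ it defines a homotopy on $W\times e\cup e\times W$; extend it over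 $W\times W$. The new $\mu$ has $e$ as a strict two-sided unit.

**Step 2: multiply.** As $W$ is path-connected, we may change $\beta$ by a free homotopy so that $\beta(*)=e$. The maps
$$S^{\times k}\to W,\qquad (s_1,\dots,s_k)\mapsto(\cdots((\beta(s_1)\beta(s_2))\beta(s_3))\cdots)\beta(s_k)$$
are unchanged when a base-point entry is deleted: an entry $e$ in position $i\ge2$ is multiplied from the right onto the product to its left, and an entry $e$ in position $1$ is multiplied from the left onto $\beta(s_2)$. No associativity is used. So the maps factor through compatible maps $J_k(S)\to W$, which give $J(S)\to W$ extending $\beta$. $\square$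

## 5. Evaluation is onto up to finite index on $\pi_i$

We now show that some nonzero multiple of any class lifts to the mapping space.

**Lemma 4.** Let $K$ be a connected finite CW complex with exactly one vertex $k_0$, let $f\colon K\to BG$ with $f(k_0)=b_0$, let $i\ge2$ and $\alpha\in\pi_i(BG,b_0)$. Then there is $M\ge1$ such that $M\alpha$ lies in the image of $\mathrm{ev}_*\colon\pi_i(\operatorname{Map}(K,BG;f),f)\to\pi_i(BG,b_0)$, where $\mathrm{ev}$ is evaluation at $k_0$.

By adjunction we must find, for some based map $d\colon S^i\to S^i$ of degree $M\geq 1$, an extension of $(\alpha d)\vee f\colon S^i\vee K\to BG$ to $S^i\times K$. If $BG$ were a topological abelian group we could add $\alpha$ and $f$ pointwise. Rationally it is one, so only finite obstruction groups stand in the way, and they are killed by raising the degree on $S^i$.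

**Step 1: compare $BG$ with an abelian group.** By Borel's theorem, $H^*(BG;\mathbb Q)=\mathbb Q[x_1,\dots,x_r]$ with $|x_t|=2m_t$. Choose the $x_t$ to be images of integral classes, those of degree $2$ forming a basis of $H^2(BG;\mathbb Z)=\operatorname{Hom}(\pi_2(BG),\mathbb Z)$. These classes define
$$q\colon BG\to\mathcal P=\prod_tK(\mathbb Z,2m_t),$$
with $\mathcal P$ taken to be a topological abelian group. Since $H^*(K(\mathbb Z,2m);\mathbb Q)$ is polynomial on the fundamental class, $q$ is a rational cohomology isomorphism. Both spaces are simply connected with finitely generated homotopy groups, so $\pi_*(q)\otimes\mathbb Q$ is an isomorphism. Moreover $\pi_2(q)$ is onto: a basis of $\operatorname{Hom}(\pi_2(BG),\mathbb Z)$ identifies $\pi_2(BG)$ modulo torsion with a free abelian group, and $\pi_2(q)$ is the projection.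

**Step 2: a fibration with simply connected fibre and finite homotopy groups.** Let $E=\{(x,\gamma):x\in BG,\ \gamma\colon I\to\mathcal P,\ \gamma(0)=q(x)\}$ and $\bar q(x,\gamma)=\gamma(1)$, a fibration. Then $BG\subset E$ by constant paths, $\bar q|_{BG}=q$, and $(x,\gamma)\mapsto x$ is a retraction $E\to BG$ and a homotopy equivalence. Let $F$ be the fibre. The exact sequence
$$\pi_{j+1}(E)\to\pi_{j+1}(\mathcal P)\to\pi_j(F)\to\pi_j(E)\to\pi_j(\mathcal P)$$
shows the following. $F$ is connected, because $\pi_1(\mathcal P)=0$ and $E$ is connected. Next, $\pi_1(F)=\operatorname{coker}\pi_2(q)=0$, because $\pi_1(E)=0$. Finally, every $\pi_j(F)$ with $j\geq 2$ is an extension of the kernel of $\pi_j(q)$ by the cokernel of $\pi_{j+1}(q)$; these are finitely generated and rationally trivial, so $\pi_j(F)$ is finite.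

**Step 3: the pointwise sum.** Let $S=S^i$ with two cells, and represent $\alpha$ by a based map $\alpha\colon S\to BG$. Put
$$g\colon S\times K\to\mathcal P,\qquad g(s,k)=q\alpha(s)+qf(k)-q(b_0).$$
On $S\times k_0$ this is $q\alpha$ and on $*\times K$ it is $qf$, so $\alpha\vee f\colon S\vee K\to BG\subset E$ lifts $g|_{S\vee K}$. Put $X_j=(S\vee K)\cup(S\times K)^{(j)}$, where $(j)$ denotes the $j$-skeleton. The cells of $S\times K$ outside $S\vee K$ are the products $e^i\times e$ with $e\ne k_0$ a cell of $K$. Since $k_0$ is the only vertex, $\dim e\ge1$, so these cells have dimension at least $i+1\ge3$. In particular $X_i=S\vee K$.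

**Step 4: the obstruction homomorphism.** We recall obstruction theory in the form that makes naturality visible. Let $j\ge2$. Pairs $(a,b)$ with $a\colon D^{j+1}\to\mathcal P$, $b\colon S^j\to E$ and $\bar qb=a|_{S^j}$ have based homotopy classes that form the relative group $\pi_{j+1}(\bar q)$. Since $\bar q$ is a fibration, $\pi_{j+1}(\bar q)\cong\pi_j(F)$, and by the homotopy lifting property for $(D^{j+1},S^j)$ the class of $(a,b)$ is zero if and only if $b$ extends to a lift $D^{j+1}\to E$ of $a$. The group $\pi_1(E)=0$ acts trivially, so base points do not matter.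

Let $g'\colon X_{j+1}\to\mathcal P$ be a map and $\lambda\colon X_j\to E$ a lift of $g'|_{X_j}$. Sending $v\colon(D^{j+1},S^j)\to(X_{j+1},X_j)$ to the class of $(g'v,\lambda v|_{S^j})$ defines a homomorphism $\pi_{j+1}(X_{j+1},X_j)\to\pi_j(F)$. It is constant on orbits of $\pi_1(X_j)$, because this group acts on the target through $\pi_1(E)=0$. The pair $(X_{j+1},X_j)$ is $j$-connected and $X_j$ is connected, so by the relative Hurewicz theorem the quotient of $\pi_{j+1}(X_{j+1},X_j)$ by the action of $\pi_1(X_j)$ is $H_{j+1}(X_{j+1},X_j;\mathbb Z)$. We obtain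
$$o_\lambda\colon H_{j+1}(X_{j+1},X_j;\mathbb Z)\to\pi_j(F).$$
The source is free on the $(j+1)$-cells of $X_{j+1}$ outside $X_j$, and $\lambda$ extends to a lift of $g'$ over $X_{j+1}$ if and only if $o_\lambda=0$. If $\psi\colon X_{j+1}\to X_{j+1}$ satisfies $\psi(X_j)\subset X_j$, then $\lambda\psi$ lifts $g'\psi|_{X_j}$ and, directly from the definition,
$$o_{\lambda\psi}=o_\lambda\circ\psi_* .\tag{6}$$

**Step 5: kill the obstructions by degree.** *Claim.* For every $j\ge i$ there are a based map $d\colon S\to S$ of degree $M_j\ge1$ and a lift to $E$ of $g\circ(d\times1)|_{X_j}$ that extends $(\alpha d)\vee f$.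

For $j=i$, take $d=1$ and the lift $\alpha\vee f$ on $X_i=S\vee K$. Now let $d$ and a lift $\lambda$ over $X_j$ be given, $j\ge i\ge2$. Let $M'\ge1$ be the exponent of the finite group $\pi_j(F)$, let $d'\colon S\to S$ be a based map of degree $M'$, and put $\psi=d'\times1$. This map is cellular and carries $S\vee K$ and every $X_k$ into itself. By the cross product,
$$H_{j+1}(X_{j+1},X_j)\cong H_i(S,*)\otimes H_{j+1-i}(K^{(j+1-i)},K^{(j-i)}),$$
and $\psi$ acts on the first factor by $M'$ and trivially on the second. So $\psi_*$ is multiplication by $M'$. By (6), the lift $\lambda\psi$ of $g\circ(dd'\times1)|_{X_j}$ has $o_{\lambda\psi}=M'o_\lambda=0$, so it extends over $X_{j+1}$. On $S\vee K$ it is $(\alpha dd')\vee f$, and $dd'$ has degree $M_{j+1}=M_jM'\ge1$. This proves the claim.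

**Step 6: conclude.** Since $K$ is finite-dimensional, $X_j=S\times K$ for large $j$. Compose the lift with the retraction $E\to BG$. The result is a map $S\times K\to BG$ that is $f$ on $*\times K$ and represents $M\alpha$ on $S\times k_0$, with $M=M_j$. Its adjoint $S\to\operatorname{Map}(K,BG;f)$ is a based map at $f$ whose class goes to $M\alpha$ under $\mathrm{ev}_*$. This proves Lemma 4. $\square$

## 6. A root of $G$, and the proof of Theorem A

**Step 1: reduce to one vertex.** This puts us in the setting of Lemma 4. A homotopy equivalence $\varphi\colon K'\to K$ induces $\operatorname{Map}(K,BG;f)\simeq\operatorname{Map}(K',BG;f\varphi)$, and the notion of H-space is invariant under weak equivalence. Collapsing a maximal tree of the $1$-skeleton, we may assume that $K$ is a connected finite CW complex with exactly one vertex. Put $Y=\operatorname{Map}(K,BG;f)$.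

**Step 2: a class in $\pi_4(BG)$ seen by $c_2(\rho)$.** Since $G$ is compact, connected and non-commutative, it has a root, hence a nontrivial homomorphism $\theta\colon SU(2)\to G$ (integrate the inclusion of the $\mathfrak{su}(2)$ belonging to the root; $SU(2)$ is simply connected). Let $\alpha$ be the composite
$$S^4=\mathbb{HP}^1\subset\mathbb{HP}^\infty=BSU(2)\xrightarrow{B\theta}BG .$$
Let $w_1,\dots,w_N\in\mathbb Z$ be the weights of $\rho\theta$ on the maximal torus $T^1\subset SU(2)$. They are symmetric under $w\mapsto-w$, because $z$ and $z^{-1}$ in $T^1$ are conjugate in $SU(2)$. They are not all zero: otherwise $\rho\theta$ would be trivial on $T^1$ and on all its conjugates, hence trivial, although $\rho$ is faithful and $\theta$ is nontrivial. In $H^*(BT^1)=\mathbb Z[t]$ we have $c(\rho\theta)=\prod_i(1+w_it)$, so $c_1=\big(\sum w_i\big)t=0$ and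
$$c_2(\rho\theta)=\tfrac12\Big(\big(\textstyle\sum w_i\big)^2-\sum w_i^2\Big)t^2=-\tfrac12\Big(\sum w_i^2\Big)t^2\ne0 .$$
So $c_2(\rho\theta)\ne0$ in $H^4(BSU(2);\mathbb Q)$. As $H^4(BSU(2);\mathbb Q)\to H^4(S^4;\mathbb Q)$ is an isomorphism, $\alpha^*c_2(\rho)\ne0$. Since $M\alpha$ is $\alpha$ composed with a self-map of $S^4$ of degree $M$,
$$(M\alpha)^*c_2(\rho)=M\,\alpha^*c_2(\rho)\ne0\qquad\text{for all }M\ge1.\tag{7}$$
($BG$ is simply connected, so base points are immaterial.)

**Step 3: contradiction.** By Lemma 4 with $i=4$ there are $M\ge1$ and $\beta\colon S^4\to Y$ with $\mathrm{ev}\circ\beta\simeq M\alpha$. Suppose $Y$ is an H-space. It is path-connected, so by Lemma 3 there is $b\colon J(S^4)\to Y$ with $b|_{S^4}\simeq\beta$. Put $h=\mathrm{ev}\circ b\colon J(S^4)\to BG$. Then $h|_{S^4}\simeq M\alpha$, and by (7) the restriction of $h^*c_2(\rho)$ to $S^4$ is nonzero. So $h^*c_2(\rho)\ne0$, which contradicts Proposition 2 with $m=2$. Hence $Y$ is not an H-space, and so it is not delooped. This proves Theorem A, and with it the Corollary. $\square$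

## 7. The commutative case, and maps from H-spaces to $BG$

**Theorem B.** Let $G$ be a compact connected Lie group. For $K$ homotopy equivalent to a connected finite CW complex and any $f\colon K\to BG$, the following are equivalent: $G$ is commutative; $\operatorname{Map}(K,BG;f)$ is an infinite loop space; it is delooped; it is an H-space.

*Proof.* An infinite loop space is delooped, and a delooped space is an H-space (§1). If $\operatorname{Map}(K,BG;f)$ is an H-space, then $G$ is commutative by Theorem A. Finally, if $G$ is commutative, it is a torus $T^r$, and $BG=K(\mathbb Z^r,2)$ can be taken to be a topological abelian group. Then $\operatorname{Map}(K,BG)$ is a topological abelian group under pointwise addition, and translation by $f$ identifies $\operatorname{Map}(K,BG;f)$ with its identity component $\operatorname{Map}(K,BG;0)$. This is a path-connected topological abelian group, hence an infinite loop space: its classifying space can again be taken to be a topological abelian group, and so on. $\square$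

Proposition 2 concerns the Chern classes of one representation. To reach all of $\pi_*(BG)\otimes\mathbb Q$ one uses that these classes control the whole cohomology ring up to integral dependence.

**Theorem C.** Let $G$ be a compact connected Lie group. If $Z$ is a path-connected H-space and $g\colon Z\to BG$ is any map, then $g_*\otimes\mathbb Q=0$ on $\pi_k$ for all $k\ge3$.

*Proof.*

**Step 1: reduce to $J(S^{2m})$.** By Step 1 of Lemma 4, $\pi_k(BG)\otimes\mathbb Q=0$ for odd $k$. Let $k=2m\ge4$ and $\beta\in\pi_{2m}(Z)$. By Lemma 3 there is $b\colon J(S^{2m})\to Z$ with $b|_{S^{2m}}\simeq\beta$; put $h=g\circ b$. Let $A\subset H^*(BG;\mathbb Q)$ be the subalgebra generated by the $c_i(\rho)$. By Proposition 2, $h^*$ kills the positive-degree part of $A$.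

**Step 2: $H^*(BG;\mathbb Q)$ is integral over $A$.** Let $T\subset G$ be a maximal torus; recall that $H^*(BG;\mathbb Q)\to H^*(BT;\mathbb Q)$ is injective. Let $\omega_1,\dots,\omega_N\in H^2(BT;\mathbb Q)$ be the weights of $\rho|_T$. They are roots of the monic polynomial
$$\prod_i(X-\omega_i)=\sum_i(-1)^ic_i(\rho|_T)X^{N-i},$$
so they are integral over the image of $A$. They span $H^2(BT;\mathbb Q)$: otherwise some nontrivial one-parameter subgroup $U(1)\to T$ would pair to zero with all weights and lie in the kernel of $\rho|_T$, which is faithful. As $H^2(BT;\mathbb Q)$ generates $H^*(BT;\mathbb Q)$, and sums and products of integral elements are integral, $H^*(BT;\mathbb Q)$ is integral over the image of $A$. By injectivity, a monic equation for the image of $y\in H^*(BG;\mathbb Q)$ already holds in $H^*(BG;\mathbb Q)$.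

For example, for $G=SU(2)$ and $\rho$ the standard representation, $A=\mathbb Q[c_2]$ is everything; for $\rho$ the direct sum of two copies of it, $c(\rho)=(1+c_2)^2$ and again $A=\mathbb Q[c_2]$.

**Step 3: conclude by nilpotence.** Let $y\in H^*(BG;\mathbb Q)$ be homogeneous of positive degree. It satisfies a monic equation over $A$, of degree $s$ say. Taking the homogeneous part of cohomological degree $s|y|$, we get
$$y^s+a_1y^{s-1}+\dots+a_s=0,\qquad a_i\in A\text{ homogeneous of degree }i|y|>0 .$$
Apply $h^*$: all $h^*a_i=0$, so $(h^*y)^s=0$ in the domain $\mathbb Q[x]$, and $h^*y=0$. Since $h|_{S^{2m}}\simeq g\circ\beta$, the map $g\circ\beta\colon S^{2m}\to BG$ is zero on reduced rational cohomology. In particular all $x_t$ with $m_t=m$ pull back to zero, and by the isomorphism $\pi_{2m}(q)\otimes\mathbb Q$ of Lemma 4, Step 1, these pullbacks are the coordinates of $g_*\beta$ in $\pi_{2m}(BG)\otimes\mathbb Q$. So $g_*\beta$ is torsion. $\square$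

The range $k\ge3$ is sharp: for $G=U(1)$ the space $BG=\mathbb{CP}^\infty$ is itself an H-space, and the identity map is nonzero on $\pi_2\otimes\mathbb Q$.

## 8. Localization at infinitely many primes

**Definition (localization).** For a set $P$ of primes, $\mathbb Z_{(P)}\subset\mathbb Q$ is the ring of fractions whose denominators are prime to all elements of $P$. For instance, $\mathbb Z_{(\varnothing)}=\mathbb Q$, and for $P$ the odd primes $\mathbb Z_{(P)}=\mathbb Z[\frac12]$. A nilpotent space $Y$ has a localization $Y\to Y_{(P)}$, natural up to homotopy, which localizes homotopy groups at $P$ and induces an isomorphism in rational cohomology. For example, $\pi_4(\mathbb{HP}^\infty_{(P)})=\mathbb Z_{(P)}$.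

**Theorem D.** In Theorem A, for every infinite set $P$ of primes, the localization $\operatorname{Map}(K,BG;f)_{(P)}$ is not an H-space.

The proof of Proposition 2 used that a nonzero integer has absolute value at least $1$. Elements of $\mathbb Z_{(P)}$ can be small, so size must be replaced by divisibility. For $SU(2)$ this is easy to see in (3): the coefficient is $\pm2M^jj!/(2j)!$. Take an odd $\ell\in P$ with $\ell\nmid M$, and $j=(\ell+1)/2<\ell$. Then $\ell$ divides $(2j)!=(\ell+1)!$ but neither $2M^j$ nor $j!$, so the coefficient is not in $\mathbb Z_{(P)}$. With several roots the numerator $p_j$ might be divisible by $\ell$ for one $j$, so we use many $j$ with the same $\ell$.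

*Proof.*

**Step 1: reduce to a local version of Proposition 2.** As in §6, let $K$ have one vertex and put $Y=\operatorname{Map}(K,BG;f)$. The space $Y$ is nilpotent, since $K$ is a connected finite complex and $BG$ is nilpotent (Hilton–Mislin–Roitberg, *Localization of Nilpotent Groups and Spaces*, Ch. II). So $Y_{(P)}$ and $\mathrm{ev}_{(P)}\colon Y_{(P)}\to BG_{(P)}$ are defined. We regard $c_i(\rho)$ as a class on $BG_{(P)}$, using $H^*(BG_{(P)};\mathbb Q)=H^*(BG;\mathbb Q)$. Suppose $Y_{(P)}$ is an H-space. With $\beta$ as in §6, Lemma 3 applied to $S^4\xrightarrow{\beta}Y\to Y_{(P)}$ gives $b\colon J(S^4)\to Y_{(P)}$. Put $h=\mathrm{ev}_{(P)}\circ b\colon J(S^4)\to BG_{(P)}$. On $S^4$ it is homotopic to $M\alpha$ followed by $BG\to BG_{(P)}$, so $h^*c_2(\rho)\ne0$ by (7). Hence the following statement gives a contradiction and proves the theorem.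

**Proposition 5.** Let $P$ be an infinite set of primes, $m\ge2$, and $h\colon J(S^{2m})\to BG_{(P)}$ any map. Then $h^*c_i(\rho)=0$ in $H^{2i}(J(S^{2m});\mathbb Q)$ for all $i\ge1$.

**Step 2: $s_j\in\mathbb Z_{(P)}$.** Define $\gamma_i,r_i,p_j,s_j$ as in the proof of Proposition 2. Let $X=(S^{2m})^j$, and consider
$$X\xrightarrow{q_j}J(S^{2m})\xrightarrow{h}BG_{(P)}\to BU(N)_{(P)}\to BU_{(P)} .$$
Since $X$ is a finite complex, $[X,BU_{(P)}]=\widetilde K^0(X)\otimes\mathbb Z_{(P)}$, so the composite is an element of this group. For $d\ge1$, the class $\mathrm{ch}_d\in H^{2d}(BU;\mathbb Q)=H^{2d}(BU_{(P)};\mathbb Q)$ is primitive for the H-structure of direct sum. So it defines an additive map $\widetilde K^0(X)\otimes\mathbb Z_{(P)}\to H^{2d}(X;\mathbb Q)$ extending the usual one. An additive map from a $\mathbb Z_{(P)}$-module to a rational vector space is $\mathbb Z_{(P)}$-linear, so by Lemma 1 its values lie in $H^{2d}(X;\mathbb Z_{(P)})$. The computation of (5) applies and gives $\mathrm{ch}_{mj}=s_jy_1\cdots y_j$. Hence $s_j\in\mathbb Z_{(P)}$ for all $j\ge1$.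

**Step 3: choose a prime.** Suppose some $r_i\ne0$. Let $z_1,\dots,z_l$ be the distinct nonzero values of the $r_i^m$, with multiplicities $1\le n_a\le N$. The $r_i$ are algebraic, since $\gamma_i\in\mathbb Q$; let $L$ be a number field containing them. All but finitely many primes $\mathfrak l$ of $L$ have the property that all $r_i$ are $\mathfrak l$-integral and all $z_a$ and all $z_a-z_{a'}$ with $a\ne a'$ are $\mathfrak l$-units. Since $P$ is infinite, we can choose $\ell\in P$ with $\ell\ge2N+2$ and a prime $\mathfrak l\mid\ell$ with this property.

**Step 4: many congruences modulo one prime.** For integers $j$ with $\ell/m\le j<\ell$, the prime $\ell$ divides $(mj)!$ but not $j!$. As $s_j\in\mathbb Z_{(P)}\subset\mathbb Z_{(\ell)}$,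
$$p_j=s_j\,\frac{(mj)!}{j!}\in\ell\,\mathbb Z_{(\ell)},\qquad\text{i.e.}\qquad\sum_an_az_a^j\equiv0\pmod{\mathfrak l}.$$
The number of such $j$ is at least $\ell(1-\frac1m)-1\ge\frac\ell2-1\ge N\ge l$, and they are consecutive. Take $l$ consecutive ones, starting at $j_1$. The determinant of $(z_a^{j})_{j_1\le j<j_1+l}$ is, up to sign, $\prod_az_a^{j_1}\prod_{a<a'}(z_{a'}-z_a)$, an $\mathfrak l$-unit. So $n_a\equiv0\pmod{\mathfrak l}$, that is, $\ell\mid n_a$ for all $a$. This contradicts $1\le n_a\le N<\ell$. Hence all $r_i=0$ and all $\gamma_i=0$; for $i>N$, $c_i(\rho)=0$ anyway. This proves Proposition 5 and Theorem D. $\square$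

For $P=\varnothing$ the conclusion of Theorem D fails. The rationalization of $\operatorname{Map}(K,BG;f)$ is the component of $\operatorname{Map}(K,BG_{\mathbb Q})$ that contains the composite of $f$ with $BG\to BG_{\mathbb Q}$ (Hilton–Mislin–Roitberg, loc. cit.). Since $BG_{\mathbb Q}\simeq\prod_tK(\mathbb Q,2m_t)$ can be taken to be a topological abelian group, translation identifies this component with the identity component of a topological abelian group, which is an H-space. So the obstruction to deloopability is arithmetic, not rational. No claim is made for finite nonempty $P$.
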